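# Periodic orbits of small mean action for area-preserving maps of the annulus

## 1. Maps that preserve every circle

Let $S^1=\mathbb R/\mathbb Z$, and let $\mathbb A=[-1,1]_p\times S^1_q$ be the annulus with area form $\omega=dp\wedge dq$, total area $2$. Put $\beta=p\,dq$, so $d\beta=\omega$. Start with maps of the form
$$f(p,q)=(p,\,q+\varphi(p)),$$
where $\varphi:[-1,1]\to\mathbb R$ is smooth, equal to a constant $\theta_1$ near $p=1$ and to a constant $\theta_{-1}$ near $p=-1$. Each circle $\{p\}\times S^1$ is rotated by $\varphi(p)$.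

We have $f^*\beta-\beta=p\,d(q+\varphi(p))-p\,dq=p\varphi'(p)\,dp$. So $f^*\beta-\beta=dg$ with
$$g(p)=\theta_1-\int_p^1 s\,\varphi'(s)\,ds ,\qquad g'=p\varphi' .$$
The constant is chosen so that $g=\theta_1$ at $p=1$. Let $\mathrm{Cal}(f)=\frac12\int_{\mathbb A}g\,\omega=\frac12\int_{-1}^1g(p)\,dp$ be the average of $g$. A periodic orbit lies on one circle $\{p\}\times S^1$ with $\varphi(p)$ rational, and the average of $g$ along it is $g(p)$.

**Claim (easy case).** If $\mathrm{Cal}(f)<\max\{g(1),g(-1)\}$, then some periodic orbit has average of $g$ strictly smaller than $\mathrm{Cal}(f)$.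

*Proof.* Let $U=\{p:g(p)<\mathrm{Cal}(f)\}$, an open subset of $[-1,1]$. If $U$ were empty, the continuous function $g$ would be $\ge$ its own average everywhere, hence constant, against the hypothesis. If $U$ were all of $[-1,1]$, the average of $g$ would be smaller than $\mathrm{Cal}(f)$. So $U$ has a component $J$ with an endpoint $e\in[-1,1]\setminus J$, and there $g(e)=\mathrm{Cal}(f)$. If $\varphi$ were constant on $J$, then so would be $g$, because $g'=p\varphi'$; its value would be less than $\mathrm{Cal}(f)$, which contradicts continuity at $e$. So $\varphi$ is not constant on $J$ and takes a rational value at some $p\in J$. The circle at this $p$ consists of periodic points, and the average of $g$ along their orbits is $g(p)<\mathrm{Cal}(f)$. $\square$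

Two examples show two different regimes.

* *Low in the middle.* Let $\varphi$ be nondecreasing from $\theta$ to $\theta+1$ with $\varphi-\theta-\frac12$ odd. Then $\varphi'$ is even and $\int_{-1}^1p\varphi'=0$, so $g(-1)=g(1)=\theta+1$. Since $g'=p\varphi'$ is $\le0$ for $p<0$ and $\ge0$ for $p>0$, the minimum of $g$ is in the middle, and $\mathrm{Cal}(f)$ is below both boundary values.
* *Low at the boundary.* Let $\varphi$ be nondecreasing from $\theta$ to $\theta+1$ with $\varphi'$ supported in $p>0$. Then $g'\ge0$, so $g(-1)=\min g$ and $g(-1)\le\mathrm{Cal}(f)<g(1)$.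

The hypothesis cannot simply be dropped. For $\varphi\equiv\theta\notin\mathbb Q$ we get $g\equiv\theta=\mathrm{Cal}(f)=g(\pm1)$, and there are no periodic orbits at all.

What changes for a general area-preserving $f$? There are no invariant circles in the interior, the region where $g$ is small is not a union of orbits, and the intermediate value theorem no longer produces periodic points.

## 2. The general statement, and an attempt by averaging

Write $\mathbb A_i=\{i\}\times S^1$ for $i=\pm1$ and $\tilde{\mathbb A}=[-1,1]\times\mathbb R$ for the universal cover. Let $f$ be an area-preserving, orientation-preserving diffeomorphism of $\mathbb A$ that preserves each boundary component and is a rotation near the boundary: there are $\theta_{\pm1}\in\mathbb R$ and a lift $\tilde f$ with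
$$\tilde f(p,q)=\begin{cases}(p,q+\theta_1)&p\text{ sufficiently close to }1,\\(p,q+\theta_{-1})&p\text{ sufficiently close to }-1.\end{cases}$$

**Action function.** A smooth $g:\mathbb A\to\mathbb R$ with $f^*\beta-\beta=dg$. It exists because $f^*\beta-\beta$ is closed and vanishes near $\partial\mathbb A$, so it has zero integral over the generator of $H_1(\mathbb A)$. For the same reason $g$ is constant near each boundary component. We normalize $g(\mathbb A_1)=\theta_1$.

**Calabi invariant.** $\mathrm{Cal}(f)=\frac12\int_{\mathbb A}g\,\omega$.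

**Mean action.** Let $\mathcal P(f)$ be the set of periodic orbits. For $\gamma=(x_0,x_1=f(x_0),\dots,x_k=x_0)$ put $\mathcal A(\gamma,\beta)=\frac1k\sum_{i=0}^{k-1}g(x_i)$.

We write $\theta_\pm=\theta_{\pm1}$ and $g_\pm=g(\mathbb A_{\pm1})$, so $g_+=\theta_+$. The following was stated as a conjecture by Weiler; the source of the problem is Huadi Qu, "Action and rotation number of periodic orbits of area-preserving annulus diffeomorphisms", arXiv:2512.02507 (2025). The conjecture is true.

**Theorem 1.** Let $f$ be as above. If $\mathrm{Cal}(f)<\max\{g_+,g_-\}$, then $\mathcal P(f)\ne\emptyset$ and $\inf\{\mathcal A(\gamma,\beta)\mid\gamma\in\mathcal P(f)\}\le\mathrm{Cal}(f)$.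

Here is the first thing to try. Since $f$ preserves $\omega$, the function $\frac1N\sum_{i<N}g\circ f^i$ has average $\mathrm{Cal}(f)$ for each $N$. So for every $N$ there is a point whose time average over $N$ steps is $\le\mathrm{Cal}(f)$. By Poincaré recurrence almost every point returns arbitrarily close to itself, so one hopes to replace an almost closed orbit segment with low average by a closed orbit. This is where the attempt stops: nothing produces the closed orbit. For an irrational rotation every point is recurrent and every time average equals $\mathrm{Cal}(f)$, but no orbit closes. An argument that never uses the hypothesis $\mathrm{Cal}(f)<\max\{g_+,g_-\}$ would also apply to the irrational rotation, so it must fail.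

## 3. Two regimes and the reduction

It costs nothing to treat a family of primitives. Let $D(x)=q(\tilde f\tilde x)-q(\tilde x)$, a well-defined function on $\mathbb A$ with $f^*dq-dq=dD$. For $c\in[-1,1]$ put
$$\beta_c=(p+c)\,dq,\qquad g_c=g+cD,\qquad \mathrm{Cal}_c=\tfrac12\int_{\mathbb A}g_c\,\omega .$$
Then $f^*\beta_c-\beta_c=dg_c$. Let $\mathcal A_c(\gamma)$ be the mean of $g_c$ over $\gamma$. If $\gamma$ has period $k$ and $\tilde f^k\tilde x=\tilde x+(0,r)$, then the mean of $D$ over $\gamma$ is the rotation number $\rho(\gamma)=r/k$, so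
$$\mathcal A_c(\gamma)=\mathcal A(\gamma,\beta)+c\,\rho(\gamma),\qquad g_c(\mathbb A_i)=g(\mathbb A_i)+c\,\theta_i .$$
In Section 1, for example, $D=\varphi(p)$ and $\rho=\varphi(p)$ on a periodic circle.

**Proposition A.** Assume $(\theta_1,g_+)\ne(\theta_{-1},g_-)$. Then for each $i=\pm1$ there are periodic orbits $\gamma_n$ of $f$ with $\mathcal A(\gamma_n,\beta)\to g(\mathbb A_i)$ and $\rho(\gamma_n)\to\theta_i$.

**Proposition B.** Let $c\in(-1,1)$. If $\mathrm{Cal}_c<\min\{g_c(\mathbb A_1),g_c(\mathbb A_{-1})\}$, then $\mathcal P(f)\ne\emptyset$ and $\inf_\gamma\mathcal A_c(\gamma)\le\mathrm{Cal}_c$.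

**Proof of Theorem 1 from A and B.** If $\mathrm{Cal}(f)<\min\{g_+,g_-\}$, apply B with $c=0$. Otherwise $\min\{g_+,g_-\}\le\mathrm{Cal}(f)<\max\{g_+,g_-\}$. Then $g_+\ne g_-$, and A gives $\inf\mathcal A\le\min\{g_+,g_-\}\le\mathrm{Cal}(f)$. $\square$

B is the "low in the middle" regime and is proved with contact geometry. A handles "low at the boundary" with a finite-dimensional variational argument. Section 7 shows where the proof of B breaks in the second regime.

## 4. A Hamiltonian normal form

Our convention is $\dot q=\partial_pH$, $\dot p=-\partial_qH$, i.e. $\iota_{X_H}\omega=-dH$. If $\varphi_t$ is generated by $H_t$, then $L_{X_{H_t}}\beta_c=d(\iota_{X_{H_t}}\beta_c)+\iota_{X_{H_t}}\omega=d\big((p+c)\partial_pH_t-H_t\big)$. Integrating $\frac{d}{dt}\varphi_t^*\beta_c=\varphi_t^*L_{X_{H_t}}\beta_c$ gives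
$$\varphi_t^*\beta_c-\beta_c=d\int_0^t\big((p+c)\partial_pH_\tau-H_\tau\big)\circ\varphi_\tau\,d\tau .\tag{1}$$

Put $F:=g_-+\theta_-$. Choose a smooth $K:[-1,1]\to\mathbb R$ with $K=\theta_+(p-1)$ near $1$ and $K=\theta_-(p+1)-F$ near $-1$. Let $\tilde\psi_t(p,q)=(p,q+tK'(p))$ be its lifted flow, and $\psi=\psi_1$.

**Lemma 1.** $\tilde f=\tilde\psi\circ\tilde h$, where $h=h_1$ is the time-one map of a Hamiltonian isotopy $h_t$ generated by $L_t$ with compact support in $\mathrm{int}\,\mathbb A$, and $L_t=0$ for $t$ near $0,1$. Consequently $\tilde f$ is the time-one map of the lifted flow of a smooth Hamiltonian $H_t$, $1$-periodic in $t$, with $H_t=K$ near $\partial\mathbb A$ for all $t$. Writing $\varphi_t$ for this flow,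
$$g_c=\int_0^1\big((p+c)\partial_pH_t-H_t\big)\circ\varphi_t\,dt,\qquad\int_{\mathbb A}D\,\omega=F,\qquad\mathrm{Cal}_c=\mathrm{Cal}(f)+cF/2 .\tag{2}$$

**Step 1: a smooth isotopy.** We need some isotopy from $\mathrm{id}$ to $h$ that is fixed near $\partial\mathbb A$. Let $h=\psi^{-1}f$ with lift $\tilde h=\tilde\psi^{-1}\tilde f$, which is the identity near both boundary lines. The group of isotopy classes of diffeomorphisms compactly supported in $\mathrm{int}\,\mathbb A$ is $\mathbb Z$, generated by the Dehn twist (a textbook fact). The class is the relative translation of a lift on the two boundary lines. For $h$ it is $0$. So there is a smooth isotopy $k_t$ from $k_0=\mathrm{id}$ to $k_1=h$ supported in a fixed compact subset of $\mathrm{int}\,\mathbb A$.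

**Step 2: making it area-preserving.** We correct $k_t$ by Moser's method without moving its ends. The closed form $h^*\beta-\beta$ vanishes near $\partial\mathbb A$, so it equals $dg_h$ with $g_h=0$ near $\mathbb A_1$ and $g_h$ constant near $\mathbb A_{-1}$. Let $\alpha_t=k_t^*\beta-\beta-\chi_0(t)\,dg_h$ with $\chi_0$ smooth, $\chi_0(0)=0$, $\chi_0(1)=1$. Then $d\alpha_t=k_t^*\omega-\omega$, $\alpha_t$ has compact support in $\mathrm{int}\,\mathbb A$, and $\alpha_0=\alpha_1=0$. The forms $\omega_{t,r}=(1-r)\omega+rk_t^*\omega$ are area forms. Define $Z_{t,r}$ by $\iota_{Z_{t,r}}\omega_{t,r}=-\alpha_t$. Let $m_t^r$ be its flow in $r$ and $m_t=m_t^1$. Then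
$$\tfrac{d}{dr}(m_t^r)^*\omega_{t,r}=(m_t^r)^*(-d\alpha_t+k_t^*\omega-\omega)=0,$$
so $m_t^*k_t^*\omega=\omega$. Also $m_0=m_1=\mathrm{id}$, and $m_t$ has compact support. Thus $h_t=k_t\circ m_t$ is an area-preserving compactly supported isotopy from $\mathrm{id}$ to $h$. Reparametrize it to be constant for $t$ near $0,1$. If $X_t$ generates it, then $\iota_{X_t}\omega$ is closed and vanishes near $\partial\mathbb A$, so it equals $-dL_t$ with $L_t=0$ near $\mathbb A_1$ and $L_t=\ell(t)$ near $\mathbb A_{-1}$; for $t$ near $0,1$ we have $L_t=0$.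

**Step 3: removing $\ell$.** We need $L_t$ to vanish near $\mathbb A_{-1}$ too, and the choice of $F$ makes this possible. By (1) with $c=0$, $g_h=\int_0^1(p\,\partial_pL_t-L_t)\circ h_t\,dt$ (both sides vanish near $\mathbb A_1$), so $g_h=-\int_0^1\ell$ near $\mathbb A_{-1}$. The function $pK'-K$ is an action function of $\psi$, equal to $\theta_+$ at $p=1$ and to $-\theta_-+F=g_-$ at $p=-1$. From $f=\psi h$ we get $f^*\beta-\beta=h^*(\beta+d(pK'-K))-\beta$, so $g_h+(pK'-K)\circ h$ is an action function of $f$. It agrees with $g$ on $\mathbb A_1$, so it equals $g$. Evaluating on $\mathbb A_{-1}$ gives $g_-=-\int_0^1\ell+g_-$, so $\int_0^1\ell=0$.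

Let $e(p)$ be smooth, $1$ near $-1$ and $0$ near $1$, and let $\epsilon_t(p,q)=(p,q-e'(p)\int_0^t\ell)$. It is generated by $-\ell(t)e$, and $\epsilon_1=\mathrm{id}$. The isotopy $h_t\circ\epsilon_t$ ends at $h$ and is generated by $L_t-\ell(t)\,e\circ h_t^{-1}$, which vanishes near $\partial\mathbb A$ and for $t$ near $0,1$. Rename this isotopy $h_t$ and its Hamiltonian $L_t$. Its lift starting at $\mathrm{id}$ is the identity near the boundary lines, so it ends at $\tilde h$.

**Step 4: the formulas.** The composition $\tilde\psi_t\tilde h_t$ is generated by $H_t=K+L_t\circ\psi_t^{-1}$. This equals $K$ near $\partial\mathbb A$ and for $t$ near $0,1$, so it extends $1$-periodically. For $c=0$ the right side of the first formula in (2) is an action function by (1), with value $\theta_+\cdot1-0=\theta_+$ on $\mathbb A_1$; hence it is $g$. Since $D=\int_0^1\partial_pH_t\circ\varphi_t\,dt$, the formula holds for all $c$. As $\varphi_t$ preserves area, $\int_{\mathbb A}D\,\omega=\int_0^1\int_{\mathbb A}\partial_pH_t\,\omega\,dt=K(1)-K(-1)=F$, and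 the last formula follows. $\square$

## 5. Orbits whose action is close to a boundary value

We prove Proposition A.

**Step 1: reduction to $i=-1$ and $\theta_-$ irrational.** Let $\iota(p,q)=(-p,-q)$. It preserves $\omega$ and $\beta$. Replace $f$ by $\iota f\iota$, with lift $\tilde\iota\tilde f\tilde\iota$. The pair $(\theta_1,\theta_{-1})$ becomes $(-\theta_{-1},-\theta_1)$ and $\rho$ becomes $-\rho$. The function $g\circ\iota$ is an action function, with value $g_-$ on $\mathbb A_1$; the normalized value there is $-\theta_-=g_--F$, so $g$ becomes $g\circ\iota-F$. The hypothesis and the conclusion of A are insensitive to additive constants in $g$, so the case $i=1$ for $f$ is the case $i=-1$ for $\iota f\iota$. Let $i=-1$ and $\theta:=\theta_-$. If $\theta\in\mathbb Q$, the points of $\mathbb A_{-1}$ are periodic with mean action $g_-$ and rotation number $\theta$, and we are done. From now on $\theta\notin\mathbb Q$.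

**Where the difficulty lies.** Points with $\tilde f^N\tilde x=\tilde x+(0,a)$ are critical points of a function $F_0$ on a finite-dimensional space, with critical value $\sum_{i<N}g(f^ix)$. We extend $f$ beyond $\mathbb A_{-1}$ so that $F_0$ has an artificial critical circle $C^*$ with value close to $Ng_-$, and we hope that its homology forces a critical point inside $\mathbb A$ at a nearby level. With $F_0$ alone this fails: if $f=\psi$ with $K'$ nondecreasing from $\theta$ to $\theta_+>\theta$ and $a/N<\theta$, then no point of $\mathbb A$ has class $a$. The way out is to use two consecutive classes $a<N\theta<a+1$. Their functions differ by a bounded amount, but the artificial circle near level $Ng_-$ exists only for the first.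

**Step 2: extension to $\mathbb R\times S^1$.** Take $h_t$, $K$, $\psi$ from Lemma 1. Extend $h$ and $h_t$ by the identity, and extend $\psi$ by $(p,q)\mapsto(p,q+\sigma(p))$ with $\sigma$ smooth and $\sigma=K'$ on $[-1,1]$. Fix $\delta_0>0$ and require the following.

* For $p\le-1$: $\sigma'>0$ on $(-2,-1)$, and $\sigma=\theta-\delta_0$ for $p\le-2$.
* For $p\ge1$, Case I ($\theta_+\ne\theta$): $\sigma=\theta_+$.
* For $p\ge1$, Case II ($\theta_+=\theta$, hence $g_+\ne g_-$ by hypothesis): $\sigma'>0$ on $(1,2)$, and $\sigma=\theta+\delta_0$ for $p\ge2$.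

Call the extended map $f$ again, with lift $\tilde f$.

**Step 3: generating functions.** These turn the orbit equation into a critical point equation. Write $h=h^{(n)}\circ\dots\circ h^{(1)}$ with $h^{(i)}=h_{i/n}h_{(i-1)/n}^{-1}$. Take $n$ so large that, writing $h^{(i)}:(p,q)\mapsto(P,Q)$ on the lifts that are the identity near the boundary lines, $|\partial P/\partial p-1|<\frac12$. For fixed $q$, the map $p\mapsto P$ has positive derivative and equals $p$ for $|p|\ge1$, so it is a diffeomorphism of $\mathbb R$. Hence $(p,q)\mapsto(P,q)$ is a diffeomorphism of $\mathbb R\times S^1$, and $(P,q)$ are coordinates. The form $(Q-q)\,dP+(p-P)\,dq$ has differential $dQ\wedge dP+dp\wedge dq=dp\wedge dq-dP\wedge dQ=0$, and it vanishes outside a compact subset of $\mathrm{int}\,\mathbb A$. So it equals $dV_i$ for some $V_i(P,q)$, $1$-periodic in $q$, with $V_i=0$ for $P\ge1$; and $V_i$ is constant for $P$ close to or below $-1$. For $\psi$ use $V(P)=\int_1^P\sigma$. In all cases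
$$p=P+\partial_qV,\qquad Q=q+\partial_PV,\qquad P\,dQ-p\,dq=d\big(P(Q-q)-V\big).\tag{3}$$
The last identity follows from $d(P(Q-q))-dV=(Q-q)dP+P\,dQ-P\,dq-(Q-q)dP-(p-P)dq$.

Summing $P(Q-q)-V$ over the $n+1$ steps of $f=\psi h^{(n)}\cdots h^{(1)}$ gives an action function $g_{ext}$ of the extended $f$. At $p=1$ it equals $\sigma(1)=\theta_+$, so $g_{ext}=g$ on $\mathbb A$. For $|p|\ge1$ the $h$-steps contribute constants on each side and the $\psi$-step contributes $p\sigma-\int_1^p\sigma$. So there $g_{ext}$ depends only on $p$ and $g_{ext}'=p\sigma'$.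

**Step 4: the two functions.** Fix $N$ and put $m=(n+1)N$. Let $\phi_0,\dots,\phi_{m-1}$ be $N$ repetitions of $h^{(1)},\dots,h^{(n)},\psi$, with generating functions $W_j$. Let $a=\lfloor N\theta\rfloor$, so $N\theta-1<a<N\theta$. On $E=(\mathbb R^m_q\times\mathbb R^m_p)/\mathbb Z$, where $\mathbb Z$ acts by $q\mapsto q+(1,\dots,1)$, put
$$F_0=\sum_{j=0}^{m-1}\big[p_{j+1}(q_{j+1}-q_j)-W_j(p_{j+1},q_j)\big],\quad p_m:=p_0,\ q_m:=q_0+a,\qquad F_1=F_0+\chi(p_0).\tag{4}$$
Here $\chi$ is smooth, $\chi(p)=p$ for $|p|\le2$, $0\le\chi'\le1$, and $\chi'=0$ for $|p|\ge4$. So $|F_1-F_0|\le4$.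

The partial derivatives are
$$\frac{\partial F_0}{\partial p_{j+1}}=q_{j+1}-q_j-\partial_PW_j(p_{j+1},q_j),\qquad\frac{\partial F_0}{\partial q_j}=p_j-p_{j+1}-\partial_qW_j(p_{j+1},q_j).$$
By (3), all of them vanish exactly when $\phi_j(p_j,q_j)=(p_{j+1},q_{j+1})$ for all $j$. So critical points of $F_0$ are orbits with $\tilde f^Nx_0=x_0+(0,a)$. For $F_1$ only the equation for $p_m=p_0$ changes: it says that the last step ends at $q_0+a+\chi'(p_0)$. So critical points of $F_1$ are orbits with $\tilde f^Nx_0=x_0+(0,a+\chi'(p_0))$. The critical values are $\sum_{i<N}g_{ext}(f^ix_0)$ for $F_0$, and $\sum_{i<N}g_{ext}(f^ix_0)-p_0\chi'(p_0)+\chi(p_0)$ for $F_1$, since the true last increment exceeds $q_m-q_{m-1}$ by $\chi'(p_0)$. The last two terms cancel if $|p_0|\le2$.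

**Step 5: list of critical points.** We must know which critical points are artificial.

*Inside $\mathbb A$* ($|p_0|\le1$): they are the $N$-periodic points of $f$ in $\mathbb A$ of class $a$ for $F_0$ and class $a+1$ for $F_1$, with critical value $\sum_{i<N}g(f^ix_0)$.

*Outside $\mathbb A$*: here $p_j\equiv p_0$, and the condition is $N\sigma(p_0)=a$ for $F_0$ and $N\sigma(p_0)=a+\chi'(p_0)$ for $F_1$. Take $N$ with $N\delta_0>1$, and $N|\theta_+-\theta|>1$ in Case I.

* $F_0$, $p_0<-1$: exactly one $p^*\in(-2,-1)$ has $\sigma(p^*)=a/N\in(\theta-\frac1N,\theta)$. This gives one critical circle $C^*$. For $p_0\le-2$, $\sigma=\theta-\delta_0<a/N$.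
* $F_0$, $p_0>1$: none. In Case I, $|N\theta_+-N\theta|>1>|a-N\theta|$. In Case II, $\sigma\ge\theta>a/N$.
* $F_1$, $p_0<-1$: none. For $p_0\in[-2,-1)$ we would need $N\sigma=a+1>N\theta$, but $\sigma\le\theta$. For $p_0\le-2$, $N\sigma=N(\theta-\delta_0)<N\theta-1<a$.
* $F_1$, $p_0>1$: in Case I none, since $[a,a+1]\subset(N\theta-1,N\theta+1)$. In Case II exactly one circle, at $p^+\in(1,2)$ with $\sigma(p^+)=\frac{a+1}N$; for $p_0\ge2$, $N(\theta+\delta_0)>N\theta+1>a+1$.

Since $g_{ext}'=p\sigma'$ for $|p|\ge1$ and $g_{ext}=g_-$ at $p=-1$, the critical value $v^*=Ng_{ext}(p^*)$ of $C^*$ satisfies $|v^*-Ng_-|\le N\cdot2(\theta-\sigma(p^*))\le2$. Likewise, in Case II the value at $p^+$ is within $2$ of $Ng_+$.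

**Step 6: $C^*$ is nondegenerate in the transverse directions.** Identify $E\cong S^1\times\mathbb R^{2m-1}$ by the coordinates $q_0\in S^1$, $w_j=q_j-q_0$ ($1\le j\le m-1$) and $p_j$. Near $C^*$ all $p_j$ are near $p^*<-1$, so the $W_j$ do not depend on $q$. Hence $F_0$ is there a function of $z=(w,p)$ alone, and $C^*=S^1\times\{z^*\}$. A vector in the kernel of the Hessian at a point of $C^*$ satisfies $\delta p_j=\delta p_{j+1}$ and $\delta q_{j+1}-\delta q_j=W_j''\,\delta p_{j+1}$, with cyclic indices. Summing gives $0=N\sigma'(p^*)\,\delta p$, so $\delta p=0$ and $\delta q$ is constant. So the kernel is tangent to $C^*$, and $z^*$ is a nondegenerate critical point of $z\mapsto F_0$, of some index $\mu$.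

**Step 7: control at infinity.** $E$ is not compact, so we check that gradient flows behave. Use the metric induced from the Euclidean one in $(q,p)$. The gradient $\nabla F_i$ is globally Lipschitz, because the second derivatives of the $W_j$ and of $\chi$ are bounded; so its flow is complete. If $|\nabla F_i|\le1$, then $|q_{j+1}-q_j|$ and $|p_{j+1}-p_j|$ are bounded by constants, since the first derivatives of $W_j$ and $\chi$ are bounded. If moreover $|p_0|$ is large, all $p_j$ have $|p_j|>4$ and the same sign, and then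
$$\sum_j\frac{\partial F_i}{\partial p_j}=a-N\sigma(\pm\infty)\ne0 ,$$
where $\sigma(\pm\infty)$ is the constant value of $\sigma$ on that side. The set where $|\nabla F_i|\le1$ and $|p_0|\le R$ has compact closure for each $R$. Hence $|\nabla F_i|$ is bounded below by a positive constant outside a compact set. Write $F^c=\{F\le c\}$.

**(D)** *If $F=F_i$ has no critical value in $[c,d]$, then $F^c\hookrightarrow F^d$ is a homotopy equivalence. The same holds for any smooth function that equals $F_i$ outside a compact set.* Indeed $|\nabla F|\ge\delta>0$ on $F^{-1}[c,d]$. Follow $-\nabla F$ and stop on reaching level $c$. This happens within time $(d-c)/\delta^2$, and the stopping time is continuous in the initial point by the implicit function theorem. So $F^d$ is deformed onto $F^c$.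

**(M)** *If $c<v^*<d$ and $C^*$ is the whole critical set of $F_0$ in $F_0^{-1}[c,d]$, then $H_*(F_0^d,F_0^c;\mathbb Z_2)\cong H_{*-\mu}(S^1;\mathbb Z_2)\ne0$.*

*Proof of (M).* This is the handle argument of Milnor's *Morse Theory*, Theorem 3.2, with an inert factor $S^1$. By (D) and the five lemma we may take $c=v^*-\delta$, $d=v^*+\delta$ with $\delta$ small. By the Morse lemma there are coordinates $(x,y)\in\mathbb R^\mu\times\mathbb R^{2m-1-\mu}$ near $z^*$ with $F_0=v^*-|x|^2+|y|^2$; take $\delta$ so small that the chart contains $\{|x|^2+2|y|^2\le2\delta\}$. Put $\xi=|x|^2$, $\eta=|y|^2$ and $G=F_0-b(\xi+2\eta)$ near $C^*$, $G=F_0$ elsewhere, where $b$ is smooth, $b(0)>\delta$, $b(r)=0$ for $r\ge2\delta$, $-1<b'\le0$.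

* $G^{v^*+\delta}=F_0^{v^*+\delta}$. The two functions differ only where $\xi+2\eta\le2\delta$, and there $G\le F_0=v^*-\xi+\eta\le v^*+\frac12\xi+\eta\le v^*+\delta$.
* $G$ has no critical value in $[v^*-\delta,v^*+\delta]$. In the chart $\partial G/\partial\xi=-1-b'<0$ and $\partial G/\partial\eta=1-2b'>0$, so $G$ and $F_0$ have the same critical points. By the first item and $G\le F_0$, $G^{-1}[v^*-\delta,v^*+\delta]\subset F_0^{-1}[v^*-\delta,v^*+\delta]$. So only $C^*$ could matter, and there $G=v^*-b(0)<v^*-\delta$.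
* Hence, by (D) for $G$, the inclusion $G^{v^*-\delta}\hookrightarrow F_0^{v^*+\delta}$ is a homotopy equivalence.
* $G^{v^*-\delta}$ deformation retracts onto $F_0^{v^*-\delta}\cup(S^1\times e)$, with $e=\{\xi\le\delta,\,y=0\}$. A point of $G^{v^*-\delta}$ with $F_0\ge v^*-\delta$ that is not on $\{F_0=v^*-\delta\}$ lies in the region $\xi+2\eta\le2\delta$, where $F_0\ge v^*-\delta$ means $\xi\le\eta+\delta$. If $\xi\le\delta$, move $(x,y)$ along $(x,ty)$, $t$ from $1$ to $0$. If $\delta\le\xi\le\eta+\delta$, move along $(x,s_ty)$ with $s_t=t+(1-t)\sqrt{(\xi-\delta)/\eta}$ (and $s_t=1$ when $\eta=0$, where $y=0$); it ends where $|y|^2=\xi-\delta$, i.e. on $F_0=v^*-\delta$. Keep all points of $F_0^{v^*-\delta}$ fixed. The formulas agree on the overlaps $\xi=\delta$ and $\xi=\eta+\delta$; the motion is continuous where $y\to0$, because $|s_ty|\le|y|$; and it stays in $G^{v^*-\delta}$ because $\partial G/\partial\eta>0$.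

Therefore $H_*(F_0^{v^*+\delta},F_0^{v^*-\delta})\cong H_*(F_0^{v^*-\delta}\cup(S^1\times e),F_0^{v^*-\delta})$. The part of $S^1\times e$ with $\xi\ge\delta/2$ retracts radially onto $S^1\times\partial e\subset F_0^{v^*-\delta}$; add it to the subspace, then excise $F_0^{v^*-\delta}$. The result is $H_*(S^1\times(D^\mu,\partial D^\mu))\cong H_{*-\mu}(S^1)$. $\square$

**Step 8: comparison of the two functions.** Let $\varepsilon>0$, with $\varepsilon<\frac12|g_+-g_-|$ in Case II, and let $N$ be large, in particular $N\varepsilon>12$. Suppose that no $x\in\mathbb A$ with $\tilde f^N\tilde x=\tilde x+(0,a)$ or $\tilde x+(0,a+1)$ satisfies $|\frac1N\sum_{i<N}g(f^ix)-g_-|<\varepsilon$. By Step 5, in $[Ng_--12,Ng_-+12]$ the only critical value of $F_0$ is $v^*\in[Ng_--2,Ng_-+2]$, coming from $C^*$ alone, and $F_1$ has none. (In Case II the value at $p^+$ is at distance at least $2N\varepsilon-2>22$ from $Ng_-$.) Put $c_1=Ng_--12$ and $c_2=Ng_-+4$. Since $|F_1-F_0|\le4$, there are inclusions of pairs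
$$(F_0^{c_2},F_0^{c_1})\subset(F_1^{c_2+4},F_1^{c_1+4})\subset(F_0^{c_2+8},F_0^{c_1+8}).$$
The composition induces an isomorphism in homology by (D) and the five lemma, because $F_0$ has no critical value in $[c_1,c_1+8]=[Ng_--12,Ng_--4]$ or in $[c_2,c_2+8]=[Ng_-+4,Ng_-+12]$. The middle pair has zero homology by (D), because $F_1$ has no critical value in $[c_1+4,c_2+4]$. An isomorphism that factors through $0$ has zero source, so $H_*(F_0^{c_2},F_0^{c_1};\mathbb Z_2)=0$. This contradicts (M).

Hence for every small $\varepsilon$ and all large $N$ there is a periodic orbit in $\mathbb A$ with mean action within $\varepsilon$ of $g_-$ and rotation number $a/N$ or $(a+1)/N$, which is within $1/N$ of $\theta$. (If the minimal period is a proper divisor of $N$, the means are the same.) This proves Proposition A. $\square$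

The hypothesis enters exactly in Step 8. For the irrational rotation we are in Case II with $g_+=g_-$, the circle at $p^+$ lies in the window of $F_1$, and no contradiction arises.

## 6. Spectral numbers of Reeb flows, and why one contact form is not enough

A **contact form** on an oriented $3$-manifold is a $1$-form $\lambda$ with $\lambda\wedge d\lambda>0$. Its **Reeb field** $R$ is given by $\lambda(R)=1$, $\iota_Rd\lambda=0$. The **action** of a closed orbit $\gamma$ of $R$ is $\int_\gamma\lambda$, and $\mathrm{vol}(\lambda)=\int_Y\lambda\wedge d\lambda$.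

Our standard computation is a torus-invariant form $a(\tau)\,dq+b(\tau)\,dt$ on (interval)$\times T^2$. Here
$$\lambda\wedge d\lambda=(a'b-ab')\,d\tau\wedge dq\wedge dt,\qquad R=\frac{-b'\partial_q+a'\partial_t}{a'b-ab'}\quad\text{if }a'b-ab'>0 .\tag{5}$$
Indeed $d\lambda=a'\,d\tau\wedge dq+b'\,d\tau\wedge dt$, so $\iota_Rd\lambda$ is proportional to $-(a'(-b')+b'a')\,d\tau=0$. The tori are invariant, and a closed orbit of class $(r,d)$ has action $ra+db$.

We use embedded contact homology (ECH), with $\mathbb Z/2$ coefficients, only through the following facts. Let $Y$ be a closed connected oriented $3$-manifold and $\xi$ a co-oriented positive contact structure on it. For $0\ne\sigma\in ECH(Y,\xi,\Gamma)$ and every contact form $\lambda$ (possibly degenerate) for $\xi$ there is a number $c_\sigma(\lambda)\in[0,\infty)$ such that: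

* **(E1)** $c_\sigma(r\lambda)=r\,c_\sigma(\lambda)$ for constants $r>0$, and $c_\sigma(\lambda)\le c_\sigma(e^u\lambda)$ if $u\ge0$.
* **(E2)** $c_\sigma(\lambda)=\sum m_i\int_{\gamma_i}\lambda$ for some finite (possibly empty) set of closed Reeb orbits $\gamma_i$ of $\lambda$ with multiplicities $m_i\ge1$.
* **(E3)** If $c_1(\xi)+2PD(\Gamma)$ is torsion, there are nonzero homogeneous classes $\sigma_k\in ECH(Y,\xi,\Gamma)$ with gradings $I(\sigma_k)\to+\infty$. For any such sequence, $c_{\sigma_k}(\lambda)^2/I(\sigma_k)\to\mathrm{vol}(\lambda)$.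

The sources are Hutchings, *Quantitative embedded contact homology* (J. Differential Geom. 2011); Cristofaro-Gardiner–Hutchings–Ramos, *The asymptotics of ECH capacities* (Invent. Math. 2015), for the Weyl law in (E3); Cristofaro-Gardiner–Hutchings, *From one Reeb orbit to two* (J. Differential Geom. 2016) and Irie, *Dense existence of periodic Reeb orbits and ECH spectral invariants* (J. Mod. Dyn. 2015), for degenerate forms, (E2), and the existence of the $\sigma_k$ (via Taubes' isomorphism and Kronheimer–Mrowka).

*Example.* On the unit sphere $S^3\subset\mathbb R^4$ let $\lambda=\frac12\sum(x_i\,dy_i-y_i\,dx_i)$. All simple Reeb orbits are Hopf circles of action $\pi$, and by Stokes $\mathrm{vol}(\lambda)$ is twice the volume of the unit ball, that is $2\cdot\frac{\pi^2}2=\pi^2$. So (E2) says $c_\sigma(\lambda)\in\pi\mathbb Z_{\ge0}$, and (E3) says $c_{\sigma_k}(\lambda)\sim\pi\sqrt{I(\sigma_k)}$.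

Now the natural plan: build a closed $(Y,\lambda)$ containing $\mathbb A\times S^1$ in which the return map to $\{t=0\}$ is $f$ and the action of a closed orbit is $\sum g_c$ over the corresponding $f$-orbit. Then (E2) and (E3) give orbit sets with total action about $\sqrt{\mathrm{vol}(\lambda)\,I(\sigma_k)}$. But we need the *mean* action, the total action divided by the total $f$-period $\Delta$, and one contact form gives no information about $\Delta$. The plan stops here.

The idea is to add a parameter $s$ such that the action of an orbit set becomes $X+s\Delta$ with $X$ and $\Delta$ independent of $s$. Then $\Delta$ is the *derivative* of the action. Here is the heuristic. If $c_{\sigma_k}=X+s\Delta$ locally, its logarithmic derivative is $\Delta/(X+s\Delta)=1/(X/\Delta+s)$. By (E3) it should be close to $\frac12\frac{d}{ds}\log\mathrm{vol}(\lambda_s)$. In the construction below, $\mathrm{vol}(\lambda_s)\approx2\,\mathrm{Cal}_c+4s$, so this is $1/(\mathrm{Cal}_c+2s)$. For $s\to0$ the comparison says that $X/\Delta$ cannot always be larger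 than $\mathrm{Cal}_c$. Derivatives do not pass to limits, so the proof integrates instead.

## 7. Proof of Proposition B

**Step 1: making everything positive.** Contact forms need positivity, and we obtain it by changing the lift. Replacing $\tilde f$ by $\tilde f+(0,M)$ with $M\in\mathbb N$ replaces $\theta_\pm$ by $\theta_\pm+M$, $g$ by $g+M$, $D$ by $D+M$ and $F$ by $F+2M$. It adds $M(1+c)$ to $g_c$, $\mathrm{Cal}_c$, $\mathcal A_c$ and $g_c(\mathbb A_i)$, so the hypothesis and conclusion of B do not change. It replaces $H_t$ by $H_t(p,q-Mt)+M(p-1)$, which is still $1$-periodic in $t$ and has the form required in Lemma 1 near $\partial\mathbb A$. The function $(p+c)\partial_pH_t-H_t$ increases by $M(p+c)-M(p-1)=M(1+c)$, up to the translation of $q$. Since $c>-1$, we may assume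
$$G_t:=(p+c)\partial_pH_t-H_t>0\ \text{ on }\mathbb A\times S^1,\qquad\theta_+>0,\qquad F>1 .$$
By (2), $g_c>0$ and $\mathrm{Cal}_c>0$. Put $y_+=1+c>0$ and $y_-=1-c>0$. Since $g_+=\theta_+$ and $g_-=F-\theta_-$,
$$g_c(\mathbb A_1)=y_+\theta_+,\qquad g_c(\mathbb A_{-1})=F-y_-\theta_- .\tag{6}$$

**Step 2: the assumption to be refuted.** Assume $\inf\mathcal A_c>\mathrm{Cal}_c$, with $\inf\emptyset=+\infty$. Choose $\kappa$ with
$$\mathrm{Cal}_c<\kappa<\min\{g_c(\mathbb A_1),g_c(\mathbb A_{-1})\},\qquad\mathcal A_c(\gamma)\ge\kappa\quad\text{for all }\gamma\in\mathcal P(f).\tag{7}$$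
Fix $0<s_1<s_2\le1$. Let $\varepsilon>0$ be small: $\varepsilon<1$, $\varepsilon\le s_1/3$, $g_c(\mathbb A_1)-\varepsilon\ge\kappa$ and $g_c(\mathbb A_{-1})-\varepsilon(1+|\theta_-|)\ge\kappa$.

**Step 3: the contact form over the annulus.** For $s\in[s_1,s_2]$, on $\mathbb A\times S^1_t$ let
$$\lambda_s=(p+c)\,dq+(s-H_t)\,dt .$$
With $d\lambda_s=dp\wedge dq-(\partial_pH_t\,dp+\partial_qH_t\,dq)\wedge dt$ one finds
$$\lambda_s\wedge d\lambda_s=\big((p+c)\partial_pH_t+s-H_t\big)\,dp\wedge dq\wedge dt=(G_t+s)\,dp\wedge dq\wedge dt>0 .$$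
Contracting $d\lambda_s$ with $\partial_t+X_{H_t}$ gives $0$, because $\iota_{X_{H_t}}\omega$ is minus the spatial differential of $H_t$ and $\iota_{\partial_t}$ of the second term is plus it. Also $\lambda_s(\partial_t+X_{H_t})=G_t+s$. So the Reeb field is $(\partial_t+X_{H_t})/(G_t+s)$, and its return map to $\{t=0\}$ is $f$. A closed Reeb orbit corresponds to a periodic orbit of $f$, and if $d$ is the period of the latter, its action is $\int_0^d(G_t+s)\,dt=\sum g_c+sd$ by (2). The volume of this piece is $2\,\mathrm{Cal}_c+2s$.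

Near the boundary $\lambda_s$ is torus-invariant. With $\tau=p$, near $p=1$ we have $(a,b)=(\tau+c,\ s-\theta_+(\tau-1))$, reaching $(y_+,s)$. Near $p=-1$ we have $(a,b)=(\tau+c,\ s+F-\theta_-(\tau+1))$, starting at $(-y_-,F+s)$. We now close up with collars, keeping the direction of the Reeb field independent of $s$.

**Step 4: the $+$ collar.** On $[1,2]$ we turn the curve $(a,b)$ until it is vertical; on $[2,3)$ we run $b$ down to $0$ and glue in a solid torus.

*Corner, $\tau\in[1,2]$.* Let $(a,b)=(a^+(\tau),\,b^+(\tau)+s)$ with $(a^+,b^+)(1)=(y_+,0)$ and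
$$(a^+,b^+)'=v\,\big(1-\zeta,\,-\theta_+(1-\zeta)-\zeta\big).$$
Here $\zeta$ is smooth and nondecreasing from $0$ near $1$ to $1$ near $2$, with $\zeta'>0$ where $0<\zeta<1$. The function $v>0$ is smooth, $v=1$ near $1$, constant near $2$, with $\int v\le\varepsilon/(2+|\theta_+|)$, so the curve has length $\le\varepsilon$. Thus $y_+\le a^+\le y_++\varepsilon$ and $-\varepsilon\le b^+\le0$. Positivity:
$$a'b-ab'=v\big[(1-\zeta)(b^++s)+a^+(\theta_+(1-\zeta)+\zeta)\big]>0 .$$
Put $a_+=a^+(2)$ and $b_+=-b^+(2)\in[0,\varepsilon]$.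

*End, $\tau\in[2,3)$.* Let $a=a_+$ and $b=b_s(\tau)$ with $b_s(2)=s-b_+\ge\frac23s_1$ and
$$\partial_\tau b_s=-(v(2)\eta_1+\eta_3+w_s\eta_2).$$
Here $\eta_1,\eta_3:[2,3]\to[0,1]$ are cutoffs with disjoint supports, equal to $1$ near $2$ and near $3$ respectively, with $\int(v(2)\eta_1+\eta_3)<s_1/6$. The function $\eta_2\ge0$ vanishes near $2$ and $3$, is positive off $\{\eta_1=1\}\cup\{\eta_3=1\}$, and $\int\eta_2=1$. Finally $w_s=s-b_+-\int(v(2)\eta_1+\eta_3)>0$. Then $b_s$ is smooth in $(s,\tau)$, $\partial_\tau b_s<0$, $b_s$ fits smoothly at $\tau=2$, $b_s=3-\tau$ near $3$, and $a'b-ab'=-a_+\partial_\tau b_s>0$. With $\varrho^2=3-\tau$ and polar angle $2\pi t$, the form $\lambda_s=a_+\,dq+\varrho^2\,dt$ extends smoothly over a core circle $\{\varrho=0\}$, as a contact form, since $\lambda_s\wedge d\lambda_s=a_+\,dq\wedge2\varrho\,d\varrho\wedge dt$.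

**Step 5: the $-$ collar.** The construction is the same, except that the curve ends on a line of rational slope, which we use to glue in the second solid torus.

*Corner, $\tau\in[-2,-1]$.* Let $(a,b)=(a^-,b^-+s)$ with $(a^-,b^-)(-1)=(-y_-,F)$ and
$$(a^-,b^-)'=v\,\big(1-\zeta,\,-\theta_-(1-\zeta)+\zeta\big).$$
Here $\zeta$ is smooth and nonincreasing from $1$ near $-2$ to $0$ near $-1$, with $\zeta'<0$ where $0<\zeta<1$; $v>0$ is $1$ near $-1$ and constant near $-2$; and $\int v\le\varepsilon/(2+|\theta_-|)$, so the curve has length $\le\varepsilon$. So $-y_--\varepsilon\le a^-\le-y_-$ and $|b^--F|\le\varepsilon$. Positivity: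
$$a'b-ab'=v\big[(1-\zeta)(b^-+s+a^-\theta_-)+\zeta(-a^-)\big]>0,$$
because by (6)
$$b^-+a^-\theta_-\ge F-y_-\theta_--\varepsilon(1+|\theta_-|)=g_c(\mathbb A_{-1})-\varepsilon(1+|\theta_-|)\ge\kappa>0 .\tag{8}$$
Write $(a^-,b^-)(-2)=(-a_-,F+e_-)$ with $y_-\le a_-\le y_-+\varepsilon$ and $|e_-|\le\varepsilon$.

*End, $\tau\in(-3,-2]$.* Choose a rational $m/n>0$ in lowest terms ($m,n\ge1$) with $|\frac mna_--F|\le\varepsilon$; this is possible since $F>1>\varepsilon$. Let $a=-a_-$. Exactly as in the $+$ end, choose $b=b_s^-(\tau)$ smooth in $(s,\tau)$ with $\partial_\tau b_s^->0$, fitting smoothly at $-2$ with value $F+e_-+s$, and $b_s^-=\frac mna_-+(3+\tau)$ near $-3$. There is room, since $F+e_-+s-\frac mna_-\ge s-2\varepsilon\ge s_1/3$, while the two cutoff terms use less than $s_1/6$. Then $a'b-ab'=a_-\partial_\tau b_s^->0$. Choose integers $r_1,r_2$ with $mr_2-nr_1=1$, let $q=mx_1+r_1x_2$, $t=nx_1+r_2x_2$, and $\varrho^2=3+\tau$. Near $\tau=-3$ the coefficient of $dx_1$ is $-a_-m+bn=n\varrho^2$. That of $dx_2$ is $-a_-r_1+br_2=\frac{a_-}n(mr_2-nr_1)+r_2\varrho^2$.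 So
$$\lambda_s=n\varrho^2\,dx_1+\Big(\frac{a_-}n+r_2\varrho^2\Big)dx_2 ,$$
which extends smoothly over a core circle $\{\varrho=0\}$ with polar angle $2\pi x_1$. At the core $\lambda_s\wedge d\lambda_s=\frac{a_-}n\,dx_2\wedge2n\varrho\,d\varrho\wedge dx_1$, so the extension is a contact form.

**Step 6: the closed manifold and its volume.** We have obtained a smooth family $\lambda_s$, $s\in[s_1,s_2]$, of contact forms on a closed connected oriented manifold $Y$ that does not depend on $s$. The circles that bound in the two solid tori have classes $(0,1)$ and $(m,n)$ in the $(q,t)$-torus, so $H_1(Y)=\mathbb Z^2/\langle(0,1),(m,n)\rangle\cong\mathbb Z/m$ is finite and $H^2(Y;\mathbb Z)$ is torsion. The corners have volume $O(\varepsilon)$, since $|a'b-ab'|$ integrates to at most the length of the curve times a bound for $|(a,b)|$. By (5) the ends have volumes $a_+(s-b_+)$ and $a_-(F+e_-+s-\frac mna_-)$. Since $y_++y_-=2$,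
$$\mathrm{vol}(\lambda_s)=2\,\mathrm{Cal}_c+2s+y_+s+y_-s+O(\varepsilon)=2\,\mathrm{Cal}_c+4s+O(\varepsilon),\tag{9}$$
with $O(\varepsilon)$ uniform in $s\in[s_1,s_2]$.

**Step 7: all closed orbits.** We need every closed orbit to have action $X+sd$ with $X\ge\kappa d$, including the orbits created by the collars. All collar tori and $\partial\mathbb A\times S^1$ are invariant. Assign to each closed Reeb orbit an integer $d\ge0$.

* *In $\mathbb A\times S^1$*: $d\ge1$ is the period of the $f$-orbit. The action is $X+sd$ with $X=\sum g_c\ge\kappa d$ by (7).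
* *In the $+$ corner where $\zeta<1$*: by (5) the direction is $(\theta_+(1-\zeta)+\zeta,\,1-\zeta)$. So the class is $(r,d)$ with $d>0$ and $r/d=\theta_++\frac\zeta{1-\zeta}$. The action is $X+sd$ with $X=ra^++db^+\ge d(y_+\theta_+-\varepsilon)=d(g_c(\mathbb A_1)-\varepsilon)\ge\kappa d$. For given $(r,d)$, $X$ takes only one value: if $\zeta>0$, then $\tau$ is determined, and on the interval $\{\zeta=0\}$ we have $(ra^++db^+)'=v(r-\theta_+d)=0$.
* *In the $-$ corner where $\zeta<1$*: the class is $(r,d)$ with $d>0$ and $r/d=\theta_--\nu$, $\nu=\frac\zeta{1-\zeta}\ge0$. The action is $X+sd$ with $X=d\,[\theta_-a^--\nu a^-+b^-]\ge d\,[g_c(\mathbb A_{-1})-\varepsilon(1+|\theta_-|)]\ge\kappa d$, by (8) and $-\nu a^-\ge0$. Again there is one value of $X$ per $(r,d)$.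
* *Where the curve is vertical* ($\zeta=1$, the ends, the cores): the Reeb direction is $\pm\partial_q$ off the cores, and the cores are closed orbits of actions $a_+$ and $a_-/n$. Put $d=0$. Actions are positive multiples of $a_+$ or of $a_-/n$, independent of $s$.

For a finite set $\alpha$ of closed Reeb orbits $\gamma_i$ with multiplicities $m_i$, let $\Delta(\alpha)=\sum m_id_i$. Its action is then
$$\mathcal A_s(\alpha)=X+s\,\Delta(\alpha),\quad X\in\mathcal Z,\qquad\mathcal A_s(\alpha)\ge(\kappa+s)\,\Delta(\alpha).\tag{10}$$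
Here $\mathcal Z\subset\mathbb R$ does not depend on $s$. It consists of all numbers (finite sum, with multiplicities, of values $\sum g_c$ over periodic orbits of $f$) $+$ (element of a fixed countable set).

This is the step that needs $\mathrm{Cal}_c<\min\{g_c(\mathbb A_{\pm1})\}$. For small $\nu>0$ with $\theta_--\nu$ rational, the $-$ corner contains closed orbits that have nothing to do with $f$, with $X/d$ within $\varepsilon(1+|\theta_-|)+\nu(y_-+\varepsilon)$ of $g_c(\mathbb A_{-1})$. If $g_c(\mathbb A_{-1})<\kappa$, they violate (10), and the spectral numbers could be carried by them. This is why Proposition A is needed in the other regime.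

**Step 8: $\mathcal Z$ has measure zero.** This will allow us to differentiate $X+s\Delta$ as if $X$ were constant. Extend $f$ by rotations to a slightly larger open annulus; $g_c$ extends by constants. For $d\ge1$ and $a\in\mathbb Z$ write $\tilde f^d(p,q)=(P,Q)$, $S_d=\sum_{i<d}g_c\circ f^i$, and $B_{d,a}=S_d-(P+c)(Q-q-a)$ on the open strip. Since $dS_d=(P+c)\,dQ-(p+c)\,dq$,
$$dB_{d,a}=(P+c)\,dQ-(p+c)\,dq-(Q-q-a)\,dP-(P+c)(dQ-dq)=(P-p)\,dq-(Q-q-a)\,dP .$$
This vanishes at points with $\tilde f^d\tilde x=\tilde x+(0,a)$, and there $B_{d,a}=S_d$. So $\sum_im_iS_{d_i}(x_i)$ is a critical value of the smooth function $\sum_im_iB_{d_i,a_i}(\tilde x_i)$ on a product of open strips. By Sard's theorem, and since there are countably many choices of the integer data and a countable set of translations, $\mathcal Z$ is null.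

**Lemma 2.** Let $u$ be a real function on an interval, differentiable at every point of a set $S$, with $u(S)$ null. Then $u'=0$ almost everywhere on $S$.

*Proof.* The set $\{x\in S:u'(x)\ne0\}$ is the union over $j\ge1$ of the sets $S_j$ of all $x\in S$ with $|u(y)-u(x)|\ge|y-x|/j$ for all $y$ with $|y-x|<1/j$. On $S_j\cap J$, with $J$ an interval shorter than $1/j$, $u$ is injective with a $j$-Lipschitz inverse defined on a null set. So $S_j\cap J$ is null. $\square$

**Step 9: a differential inequality for the spectral numbers.** By Gray stability there are diffeomorphisms $\phi_s$ of $Y$, smooth in $s$, with $\phi_{s_1}=\mathrm{id}$ and $\phi_s^*\lambda_s=e^{u_s}\lambda_{s_1}$, $u$ smooth in $(s,\cdot)$. The form $e^{u_s}\lambda_{s_1}$ has the same closed-orbit actions and the same volume as $\lambda_s$. Let $\xi=\ker\lambda_{s_1}$. Since $c_1(\xi)$ is torsion, (E3) gives classes $\sigma_k\in ECH(Y,\xi,0)$. Put $c_k(s)=c_{\sigma_k}(e^{u_s}\lambda_{s_1})$.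

With $L=\sup|\partial_su|$ we have $e^{u_s}\le e^{L|s-s'|}e^{u_{s'}}$, so (E1) gives $c_k(s)\le e^{L|s-s'|}c_k(s')$. By (E3), $c_k(s_1)>0$ for $k$ large. So for such $k$, $c_k$ is positive, and $c_k$ and $\log c_k$ are Lipschitz on $[s_1,s_2]$. By (E2), for each $s$ we have $c_k(s)=\mathcal A_s(\alpha)$ for some $\alpha$ (depending on $s$ and $k$). Hence by (10) the interval $[s_1,s_2]$ is covered by the countably many sets
$$T_\Delta=\{s:\ c_k(s)-s\Delta\in\mathcal Z,\ c_k(s)\ge(\kappa+s)\Delta\},\qquad\Delta=0,1,2,\dots$$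
The Lipschitz function $s\mapsto c_k(s)-s\Delta$ is differentiable almost everywhere and maps $T_\Delta$ into the null set $\mathcal Z$. By Lemma 2 its derivative vanishes almost everywhere on $T_\Delta$. So for almost every $s$ there is $\Delta$ with $s\in T_\Delta$ and
$$c_k'(s)=\Delta\le\frac{c_k(s)}{\kappa+s}.$$
Integrating the Lipschitz function $\log c_k$,
$$\log\frac{c_k(s_2)}{c_k(s_1)}\le\log\frac{\kappa+s_2}{\kappa+s_1}.\tag{11}$$

**Step 10: passing to the limit.** Square (11) and let $k\to\infty$. By (E3), used with the same classes $\sigma_k$ for both forms,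
$$\frac{\mathrm{vol}(\lambda_{s_2})}{\mathrm{vol}(\lambda_{s_1})}\le\Big(\frac{\kappa+s_2}{\kappa+s_1}\Big)^2 .$$
Now let $\varepsilon\to0$ with $s_1,s_2,\kappa$ fixed, using (9), and then let $s_1\to0$. (For each $\varepsilon$ a different $Y$ may occur, but only the inequality between numbers is used.) With $C=\mathrm{Cal}_c>0$ and $s=s_2$,
$$1+\frac{2s}C\le\Big(1+\frac s\kappa\Big)^2=1+\frac{2s}\kappa+\frac{s^2}{\kappa^2}\qquad\text{for all }s\in(0,1].$$
Subtract $1$, divide by $s$ and let $s\to0$: $\kappa\le C=\mathrm{Cal}_c$. This contradicts (7). So $\inf\mathcal A_c\le\mathrm{Cal}_c$; in particular $\mathcal P(f)\ne\emptyset$, because $\inf\emptyset=+\infty$. This proves Proposition B, and with it Theorem 1. $\square$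

## 8. Suprema, exceptional maps, and sharpness

Call $f$ **exceptional** if $\theta_1=\theta_{-1}=:\theta\notin\mathbb Q$ and $g_+=g_-$. Since $g_+=\theta_1$, this means $\theta_1=\theta_{-1}=F/2=\theta\notin\mathbb Q$. In that case $g_c(\mathbb A_{\pm1})=(1+c)\theta$ and $\mathrm{Cal}_c=\mathrm{Cal}(f)+c\theta$. Irrational rotations are exceptional.

**Theorem 2.** Let $f$ be as in Section 2 and $c\in[-1,1]$.

1. If $f$ is not exceptional, then, with no hypothesis on $\mathrm{Cal}(f)$, $\mathcal P(f)\ne\emptyset$ and
$$\inf_\gamma\mathcal A_c\le\min\{\mathrm{Cal}_c,g_c(\mathbb A_1),g_c(\mathbb A_{-1})\},\qquad\sup_\gamma\mathcal A_c\ge\max\{\mathrm{Cal}_c,g_c(\mathbb A_1),g_c(\mathbb A_{-1})\}.$$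
2. If $f$ is exceptional: $\mathrm{Cal}(f)<\theta$ implies $\inf_\gamma\mathcal A_c\le\mathrm{Cal}_c$, and $\mathrm{Cal}(f)>\theta$ implies $\sup_\gamma\mathcal A_c\ge\mathrm{Cal}_c$. In both cases $\mathcal P(f)\ne\emptyset$.
3. If $f$ has no periodic orbits, then $\theta_1=\theta_{-1}=F/2=\mathrm{Cal}(f)\notin\mathbb Q$.
4. (Sharpness.) The bound $\mathrm{Cal}(f)$ in Theorem 1 cannot be replaced by $\mathrm{Cal}(f)-\eta$ for any $\eta>0$, even if $\max\{g_+,g_-\}-\mathrm{Cal}(f)\ge\frac12$ is required. The hypothesis $\mathrm{Cal}(f)<\max\{g_+,g_-\}$ cannot be weakened to $\le$.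

**Infima for $|c|<1$.** Let $f$ be not exceptional. Either Proposition A applies, or $(\theta_1,g_+)=(\theta_{-1},g_-)$ with $\theta_1=\theta_{-1}\in\mathbb Q$ and the boundary orbits are periodic. In either case, for each $i$ some periodic orbits satisfy $\mathcal A\to g(\mathbb A_i)$ and $\rho\to\theta_i$. Hence $\mathcal A_c=\mathcal A+c\rho\to g_c(\mathbb A_i)$ along them, and $\inf\mathcal A_c\le g_c(\mathbb A_i)$ for both $i$. If $\mathrm{Cal}_c\ge\min_ig_c(\mathbb A_i)$, this already gives $\inf\mathcal A_c\le\mathrm{Cal}_c$; otherwise use Proposition B. In the exceptional case, $\mathrm{Cal}(f)<\theta$ is equivalent to $\mathrm{Cal}_c<g_c(\mathbb A_{\pm1})$, and B applies.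

**Suprema for $|c|<1$.** Apply the above to $f^{-1}$ with lift $\tilde f^{-1}$. From $(f^{-1})^*\beta-\beta=-(f^{-1})^*(f^*\beta-\beta)$, its normalized action function is $-g\circ f^{-1}$. So $\theta_i,F,\mathrm{Cal}_c,g_c(\mathbb A_i),\rho,\mathcal A_c$ all change sign, and exceptionality is preserved.

**The values $c=\pm1$.** Let $R=\max|D|$, so $|\rho(\gamma)|\le R$. Then $\inf\mathcal A_{\pm1}\le\inf\mathcal A_c+(1-|c|)R$ for $c$ near $\pm1$ with the same sign. Let $c\to\pm1$; the right-hand sides of the claims are continuous in $c$. The same argument works for suprema. This proves 1 and 2.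

**Part 3.** By part 1, $f$ is exceptional, and by part 2, $\mathrm{Cal}(f)=\theta$.

**Part 4.** It suffices to treat $0<\eta<\frac14$, because an example for a smaller $\eta$ also serves for a larger one. Let $f(p,q)=(p,q+\varphi(p))$ with $\varphi=\theta$ for $p\le1-\eta$, $\varphi'\ge0$, and $\varphi=\theta+1$ near $p=1$. Then $g'=p\varphi'\ge0$, so $\min g=g_-=\theta+1-\int p\,\varphi'\in[\theta,\theta+\eta]$. Since $g=g_-$ for $p\le1-\eta$ and $g\le g_+=\theta+1\le g_-+1$, we get $\mathrm{Cal}(f)\le g_-+\eta/2$. Every mean action is $\ge g_-\ge\mathrm{Cal}(f)-\eta/2>\mathrm{Cal}(f)-\eta$, while $\max\{g_\pm\}-\mathrm{Cal}(f)\ge1-\frac32\eta\ge\frac12$. For the last claim take the rotation $f(p,q)=(p,q+\theta)$ with $\theta\notin\mathbb Q$: here $g\equiv\theta=\mathrm{Cal}(f)=g_\pm$ and $\mathcal P(f)=\emptyset$. $\square$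

By Theorem 2, the inequality $\inf\mathcal A\le\mathrm{Cal}(f)$ can fail only if $f$ is exceptional with $\mathrm{Cal}(f)\ge\theta$, and it does fail for irrational rotations. For which other exceptional maps with $\mathrm{Cal}(f)\ge\theta$ it fails is not determined by these arguments. This does not affect Theorem 1, whose hypothesis excludes $\mathrm{Cal}(f)\ge\theta$ in the exceptional class.
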